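\title{Knots whose four-dimensional clasp number exceeds twice the slice genus}

\begin{abstract}
The four-dimensional clasp number $c_4(K)$ of a knot $K\subset S^3$ is the least number of double points of a normally immersed disc in $\mathbb B^4$ bounded by $K$. We show that the inequality $c_4(K)\le 2g_4(K)$, where $g_4$ is the smooth slice genus, does not hold for all knots. We give knots with $g_4=1$ and $c_4=3$, and for every $g\ge1$ infinitely many knots with $g_4=g$ and $c_4\ge 2g+1$. The proof combines signatures of cyclic branched covers with a lattice embedding obstruction that comes from Donaldson's diagonalization theorem.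
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds and maps are smooth, and all manifolds are oriented. A knot $K\subset S^3=\partial\mathbb B^4$ is \emph{slice} if it bounds a properly embedded disc in $\mathbb B^4$. One can measure the failure of sliceness by keeping the surface embedded and allowing genus, or by keeping the disc and allowing double points. The \emph{slice genus} $g_4(K)$ is the least genus of a compact, connected, orientable, properly embedded surface in $\mathbb B^4$ with boundary $K$. An immersion $i\colon D^2\to\mathbb B^4$ is \emph{normal} if $i(D^2)\cap S^3=i(\partial D^2)$, the map $i$ is transverse to $S^3$, and all self-intersections of $\Delta=i(D^2)$ are transverse double points in the interior of $\mathbb B^4$. The \emph{four-dimensional clasp number} $c_4(K)$ is the least number of double points of a normally immersed disc $\Delta$ with $\partial\Delta=K$. It is known that $g_4(K)\le c_4(K)\le u(K)$, where $u$ is the unknotting number, and that there are knots $K_n$ with $g_4(K_n)=n$ and $c_4(K_n)\ge 2n$. The following question is posed by Marengon and Mihajlovi\'c \cite{MM}.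

\begin{quote}
Does $c_4(K)\le 2g_4(K)$ hold for every knot $K\subset S^3$?
\end{quote}

To see why the factor $2$ is a reasonable guess, give each double point the sign of the intersection of the two sheets through it; this sign does not depend on the orientation of $\Delta$. Let $p$ and $n$ be the numbers of positive and negative double points. A single double point can be smoothed at the cost of one handle (Section~\ref{sec:covers}). A positive and a negative double point can be removed \emph{together} at the cost of one handle: join them by an arc in $\Delta$ that misses the other double points, delete from the two sheets transverse to the arc a small disc at each endpoint, and insert the tube formed by the normal circles of $\Delta$ along the arc. The opposite signs make the result orientable. Using disjoint arcs for $\min(p,n)$ pairs and smoothing the rest, we get $g_4(K)\le\max(p,n)$. If conversely every handle of a minimal genus surface could be traded for a pair of double points of opposite signs, then $K$ would bound a disc with $p=n=g_4(K)$, and the answer would be yes. Signatures cannot refute the guess either: they give lower bounds for $p$ and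 for $n$ separately, and each of these bounds is at most $g_4(K)$ (Proposition~\ref{prop:sig}).

The answer is nevertheless no. For integers $a_1,\dots,a_k$ with $k$ even, let $F(a_1,\dots,a_k)\subset S^3$ be the linear plumbing of $k$ unknotted annuli whose cores have framings $-a_1,\dots,-a_k$, drawn as a disc with $k$ bands in Figure~\ref{fig:surface}, and let $C(a_1,\dots,a_k)=\partial F(a_1,\dots,a_k)$. For $m\ge4$ and $\ell\ge 2m+1$ put
\[
A=C(2,m,\ell,m-1),\qquad B=C(m,\ell),\qquad K=K_{m,\ell}=A\#-B,
\]
where $-B$ is the reversed mirror image of $B$. The first example is $K_{4,9}=C(2,4,9,3)\#-C(4,9)$.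

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[fill=gray!20] (-0.6,-0.7) rectangle (9.6,0);
\foreach \x/\i in {7.5/4,5.5/3,3.5/2,1.5/1}{
\begin{scope}[shift={(\x,0)}]
\draw[white,line width=14pt] (25:1.5) arc (25:155:1.5);
\draw[double=gray!20,double distance=8pt] (1.5,-0.03) -- (1.5,0) arc (0:180:1.5) -- (-1.5,-0.03);
\node[draw,fill=white,minimum height=14pt] at (0,1.5) {$-a_{\i}$};
\end{scope}}
\end{tikzpicture}
\caption{The surface $F(a_1,a_2,a_3,a_4)$: a disc with four bands, each passing over the next. A box marked $-a$ contains $a$ left-handed full twists of the band ($|a|$ right-handed ones if $a<0$). The boundary is the knot $C(a_1,a_2,a_3,a_4)$.}\label{fig:surface}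
\end{figure}

\begin{theorem}\label{thm:main}
Let $m\ge4$, $\ell\ge 2m+1$, $g\ge1$, and $K=K_{m,\ell}$.
\begin{enumerate}
\item[(1)] $g_4(\#^gK)=g$, and every normally immersed disc in $\mathbb B^4$ with boundary $\#^gK$ has $p\ge g+1$ and $n\ge g$. Hence $c_4(\#^gK)\ge 2g+1>2g_4(\#^gK)$.
\item[(2)] $g_4(K)=1$ and $c_4(K)=3$. More precisely, $K$ bounds a normally immersed disc with $p$ positive and $n$ negative double points if and only if $p\ge2$ and $n\ge1$.
\end{enumerate}
\end{theorem}

For fixed $m$ the knots $\#^gK_{m,\ell}$ have different determinants for different $\ell$ (Section~\ref{sec:upper}), so $c_4\le 2g_4$ fails for infinitely many knots in every slice genus $g\ge1$. We do not decide whether $c_4-2g_4$ or $c_4/g_4$ is unbounded.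

Two signatures of opposite sign give $p\ge g$ and $n\ge g$. The remaining task is to exclude $p=g$. In that case the double branched cover of the complement of the double points is negative definite; it closes up to a definite $4$-manifold, and Donaldson's theorem turns the existence of the disc into an embedding problem in $\mathbb Z^N$, which a count of coordinates rules out. Section~\ref{sec:model} states the two obstructions and carries out the count for the genus one knot $C(2,2)$, where it takes a few lines and shows how $K$ has to be designed. Sections~\ref{sec:covers} and~\ref{sec:definite} prove the obstructions, and Sections~\ref{sec:genus}--\ref{sec:upper} apply them to $K$.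

\section{Plumbed annuli, lens spaces and continued fractions}\label{sec:knots}

\subsection*{Signatures}
If $V$ is a Seifert matrix of $K$ and $|\omega|=1$, $\omega\ne1$, put
\[
\sigma_\omega(K)=\operatorname{sign}\bigl((1-\omega)V+(1-\bar\omega)V^T\bigr),\qquad \sigma(K)=\sigma_{-1}(K).
\]
Block sums are Seifert matrices of connected sums and $-V$ is a Seifert matrix of $-K$, so $\sigma_\omega$ is additive and $\sigma_\omega(-K)=-\sigma_\omega(K)$. In the basis given by suitably oriented cores of the annuli, $C(a_1,\dots,a_k)$ has the Seifert matrix with $V_{ii}=-a_i$, $V_{i,i+1}=1$ and all other entries $0$. The knot $C(1,1)$ is the right-handed trefoil, and $\sigma(C(1,1))=-2$.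

\subsection*{Crossing changes}
A full twist of the $i$-th band consists of two crossings between its edges. Changing one of them leaves two crossings that cancel, so $C(a_1,\dots,a_k)$ and the knot with $a_i$ replaced by $a_i\pm1$ differ by one crossing change. The trace of a crossing change in $S^3\times[0,1]$ is an immersed annulus with one transverse double point. Hence a knot that $j$ crossing changes turn into a slice knot bounds a normally immersed disc with $j$ double points.

\subsection*{Plumbings of spheres}
Write $[f_1,\dots,f_k]=f_1-1/(f_2-1/(\cdots-1/f_k))$. Let $P(f_1,\dots,f_k)$ be the linear plumbing of disc bundles over $S^2$ with Euler numbers $-f_1,\dots,-f_k$. The negative of its intersection form is the lattice $\Lambda(f_1,\dots,f_k)$ with basis $u_1,\dots,u_k$, where $u_i\cdot u_i=f_i$, $u_i\cdot u_{i+1}=-1$ and the other products vanish. If all $f_i\ge2$, this lattice is positive definite: completing squares from the last variable gives the diagonal entries $[f_i,\dots,f_k]$, which exceed $1$ by induction.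

Let $L(d,d')$ be the result of $-d/d'$ surgery on the unknot. The boundary of $P(f_1,\dots,f_k)$ is surgery on a chain of unknots with framings $-f_i$, and slam-dunks reduce this to $L(d,d')$ with $d/d'=[f_1,\dots,f_k]$. The manifold $-L(d,d')$ is $d/d'$ surgery on the unknot, which a Rolfsen twist changes to $d/(d'-d)$ surgery, so $-L(d,d')=L(d,d-d')$. For $\xi>1$ put $\xi^*=\xi/(\xi-1)$; then $(d/d')^*=d/(d-d')$. Thus, if all $f_i,f_j'\ge2$,
\begin{equation}\label{eq:dualbdry}
-\partial P(f_1,\dots,f_k)=\partial P(f'_1,\dots,f'_l)\quad\text{whenever}\quad [f_1,\dots,f_k]^*=[f'_1,\dots,f'_l].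
\end{equation}
So a lens space bounds a negative definite plumbing with either orientation. The next lemma computes the dual expansion; $2^{[j]}$ denotes a string of $j$ entries equal to $2$.

\begin{lemma}\label{lem:dual}
For an integer $f\ge2$ and a real number $\eta>1$,
\[
[f]^*=[2^{[f-1]}],\qquad [f,\eta]^*=[2^{[f-2]},\,\eta^*+1].
\]
\end{lemma}

\begin{proof}
By induction $[2^{[j]}]=(j+1)/j$, which gives the first formula. Next,
\[
(\xi+1)^*=\frac{\xi+1}{\xi}=2-\frac{\xi-1}{\xi}=[2,\xi^*],\qquad
\Bigl(2-\frac1\eta\Bigr)^*=\frac{2\eta-1}{\eta-1}=\eta^*+1 .
\]
Since $[f,\eta]=(2-1/\eta)+(f-2)$, the second formula follows by applying the left identity $f-2$ times and then the right one.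
\end{proof}

Adding $1$ to a continued fraction raises its first entry by one, so the lemma can be applied repeatedly, from the last entry to the first.

\subsection*{Double branched covers}
Let $\Sigma(K)$ be the double cover of $S^3$ branched along $K$. Then $\Sigma(K\#J)=\Sigma(K)\#\Sigma(J)$ and $\Sigma(-K)=-\Sigma(K)$. The double cover of $\mathbb B^4$ branched along the surface $F(a_1,\dots,a_k)$, with its interior pushed into the ball, is $P(2a_1,\dots,2a_k)$ (Akbulut--Kirby). Hence
\begin{equation}\label{eq:sigma}
\Sigma(C(a_1,\dots,a_k))=\partial P(2a_1,\dots,2a_k)=L(d,d'),\qquad d/d'=[2a_1,\dots,2a_k].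
\end{equation}
The knots $C(a_1,\dots,a_k)$ are $2$-bridge knots, and we call $d/d'$, in lowest terms with $d>0$, the \emph{fraction} of the knot. By Schubert's classification, $2$-bridge knots with fractions $d/d'$ and $d/d''$ are isotopic as unoriented knots if $d''\equiv d'$ or $d'd''\equiv1\pmod d$, and $d=1$ gives the unknot. Since $2$-bridge knots are invertible, the orientation plays no role.

\section{Two obstructions and a model case}\label{sec:model}

Throughout, $c=p+n$ is the number of double points of a disc.

\begin{proposition}\label{prop:sig}
Let $J$ be a knot and let $\omega\ne1$ be a root of unity of prime power order. Then $|\sigma_\omega(J)|\le 2g_4(J)$, and every normally immersed disc with boundary $J$ satisfies $-2p\le\sigma_\omega(J)\le 2n$.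
\end{proposition}

The second obstruction applies when the bound $p\ge-\sigma(J)/2$ is attained. Let $\mathbb Z^N$ carry the standard inner product. The \emph{norm} of $v$ is $v\cdot v$, and its \emph{support} is the set of coordinates in which it is nonzero.

\begin{proposition}\label{prop:lattice}
Suppose that $J$ bounds a normally immersed disc with $c$ double points, of which exactly $p=-\sigma(J)/2$ are positive. Let $U$ be a compact, connected, negative definite $4$-manifold with $\partial U=-\Sigma(J)$, and let $\Lambda$ be the negative of the intersection form on $H_2(U;\mathbb Z)/\mathrm{torsion}$. Put $N=2c+b_2(U)$. Then $\Lambda$ embeds isometrically in $\mathbb Z^N$, and there are vectors $v_1,\dots,v_c\in\mathbb Z^N$ of norm $2$ that are pairwise orthogonal, orthogonal to $\Lambda$, and linearly independent modulo $2$.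
\end{proposition}

We do not know $c$ in advance, so the obstruction is useful only if $c$ cancels. It does so when each $v_i$ is forced to occupy two coordinates of its own. The following facts make that happen. A \emph{signed basis vector} is $\pm$ a standard basis vector; every vector of norm $2$ has the form $\epsilon_1-\epsilon_2$ with orthogonal signed basis vectors $\epsilon_1,\epsilon_2$.

\begin{lemma}\label{lem:norm2}
The following hold in $\mathbb Z^N$.
\begin{enumerate}
\item[(a)] Orthogonal vectors of norm $2$ that are not congruent modulo $2$ have disjoint supports.
\item[(b)] If $x_1,x_2$ have norm $2$ and $x_1\cdot x_2=-1$, then $x_1=\epsilon_1-\epsilon_2$ and $x_2=\epsilon_2-\epsilon_3$ for pairwise orthogonal signed basis vectors $\epsilon_1,\epsilon_2,\epsilon_3$.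
\item[(c)] Let $\epsilon_1,\dots,\epsilon_{k+1}$ be pairwise orthogonal signed basis vectors. A vector $y$ orthogonal to $\epsilon_i-\epsilon_{i+1}$ for $1\le i\le k$ has the same coefficient $t$ on all $\epsilon_i$, and $t=0$ if the norm of $y$ is at most $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the supports share exactly one coordinate, the product is $\pm1$. If they are equal, all four nonzero entries are odd, so the vectors are congruent modulo $2$.

(b) Write $x_1=\epsilon_1-\epsilon_2$. The coefficients of $x_2$ on $(\epsilon_1,\epsilon_2)$ lie in $\{0,\pm1\}$ and the first minus the second is $-1$, so they are $(0,1)$ or $(-1,0)$. Replacing $(\epsilon_1,\epsilon_2)$ by $(-\epsilon_2,-\epsilon_1)$ keeps the form of $x_1$ and turns the second case into the first. The other nonzero entry of $x_2$ defines $\epsilon_3$.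

(c) Orthogonality says $y\cdot\epsilon_i=y\cdot\epsilon_{i+1}$, and the norm of $y$ is at least $(k+1)t^2$.
\end{proof}

\begin{example}\label{ex:model}
Let $J=C(2,2)$. Here $V+V^T$ has diagonal entries $-4$ and off-diagonal entries $1$, so $\sigma(J)=-2$. The surface $F(2,2)$ has genus one, so $g_4(J)=1$ by Proposition~\ref{prop:sig}, which also gives $p\ge1$. We claim that $p\ge2$ for every disc.

Suppose $p=1$. By Lemma~\ref{lem:dual}, $[4]^*=[2,2,2]$ and $[4,4]^*=[2,2,3,2,2]$. By \eqref{eq:dualbdry} and \eqref{eq:sigma} we may take $U=P(2,2,3,2,2)$ in Proposition~\ref{prop:lattice}, so $N=2c+5$. Call the basis vectors $x_1,x_2,w,x_1',x_2'$. By Lemma~\ref{lem:norm2}(b),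
\[
x_1=\epsilon_1-\epsilon_2,\quad x_2=\epsilon_2-\epsilon_3,\qquad x'_1=\epsilon'_1-\epsilon'_2,\quad x'_2=\epsilon'_2-\epsilon'_3 .
\]
By (c) with $k=2$, the vectors $x'_1,x'_2$ vanish on the coordinates of $\epsilon_1,\epsilon_2,\epsilon_3$, so the four vectors use six coordinates. Again by (c), every $v_i$ vanishes on these six. By (a), the $v_i$ use $2c$ further coordinates. Hence $6+2c\le N=5+2c$, which is false.

Two crossing changes turn $C(2,2)$ into $C(0,2)$, which has fraction $[0,4]=1/(-4)$ and is the unknot. So $c_4(J)=2=2g_4(J)$, realized with $(p,n)=(2,0)$.

For the trefoil $C(1,1)$ the argument must fail, since one crossing change gives the unknot $C(0,1)$ and the resulting disc has $p=c=1$. Indeed $[2,2]^*=[3]$, $N=3$, and $w=e_1+e_2+e_3$, $v_1=e_1-e_2$ solve the embedding problem: without strings of $2$'s nothing keeps $v_1$ off the support of $\Lambda$.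
\end{example}

The example gains one positive double point over the signature bound, but it allows $n=0$. To exceed $2g_4$ we must also force $n\ge g_4$, and Proposition~\ref{prop:sig} does so if $\sigma_\omega=+2g_4$ for some $\omega$. This is the role of the summand $-B$. It also raises $\sigma$ by $2$, so the other summand $A$ needs $\sigma(A)=-4$ and genus two, and $F(m,\ell)$ should lie inside the Seifert surface of $A$ to keep the slice genus equal to $1$. The price is paid in the lattice: capping off $\Sigma(B)$ adds $2$ to $N$. The strings of $2$'s alone then no longer give a contradiction, and we will have to locate the vectors of norm $3$ as well.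

\section{Cyclic branched covers and the signature bound}\label{sec:covers}

The signatures $\sigma_\omega$ are defined by a surface in $S^3$, whereas the disc lies in $\mathbb B^4$. The link between them is that $\sigma_\omega$ can be read off from the branched cover along any embedded surface in $\mathbb B^4$. Let $W_r$ be an $r$-fold cyclic branched cover of a $4$-manifold, and let $\tau$ generate the deck group. The intersection form extends to a Hermitian form on $H_2(W_r;\mathbb C)$, and since $\tau$ is an isometry, its eigenspaces are pairwise orthogonal.

\begin{lemma}\label{lem:cover}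
Let $F\subset\mathbb B^4$ be a connected, properly embedded surface of genus $h$ whose boundary is a knot $J$. Let $r=q^s$ be a power of a prime $q$, let $W_r$ be the $r$-fold cyclic cover of $\mathbb B^4$ branched along $F$, and let $\omega\ne1$, $\omega^r=1$. Then $b_1(W_r)=b_3(W_r)=0$ and $\partial W_r$ is a rational homology sphere. The $\omega$-eigenspace of $H_2(W_r;\mathbb C)$ has dimension $2h$, and the intersection form on it is nondegenerate of signature $\sigma_\omega(J)$.
\end{lemma}

\begin{proof}
\emph{Betti numbers.} Let $M$ be the exterior of $F$. Since $F$ is connected and orientable, duality gives $H_1(M;\mathbb Z)=\mathbb Z$, generated by a meridian $\mu$. Let $M_\infty$ be the infinite cyclic cover, with deck transformation $t$. The short exact sequence of chain complexes $0\to C_*(M_\infty)\xrightarrow{t-1}C_*(M_\infty)\to C_*(M)\to0$ over $\mathbb F_q$ gives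
\[
H_1(M_\infty;\mathbb F_q)\xrightarrow{\,t-1\,}H_1(M_\infty;\mathbb F_q)\to H_1(M;\mathbb F_q)\to H_0(M_\infty;\mathbb F_q)\xrightarrow{\,0\,}H_0(M_\infty;\mathbb F_q).
\]
The third map is a surjection $\mathbb F_q\to\mathbb F_q$, hence an isomorphism, so $t-1$ is onto on $H_1(M_\infty;\mathbb F_q)$. In characteristic $q$ we have $t^r-1=(t-1)^r$; this is where the prime power hypothesis enters. So $t^r-1$ is onto as well, and the same sequence for $M_r=M_\infty/t^r$ shows that $H_1(M_r;\mathbb F_q)\cong\mathbb F_q$, generated by the lift of $\mu^r$. Now $W_r=M_r\cup F\times D^2$, glued along $F\times S^1$. Since $F\times S^1$ is connected and $H_1(F\times S^1)\to H_1(F\times D^2)$ is onto, the Mayer--Vietoris sequence shows that $H_1(W_r;\mathbb F_q)$ is a quotient of $H_1(M_r;\mathbb F_q)$. The generator bounds a disc $\{\ast\}\times D^2$. Hence $H_1(W_r;\mathbb F_q)=0$ and $b_1(W_r)=0$. As $\partial W_r$ is connected, it follows that $H^1(W_r,\partial W_r;\mathbb C)=0$, and by duality $b_3(W_r)=0$. The same argument for the exterior of $J$ in $S^3$ gives $H_1(\partial W_r;\mathbb F_q)=0$, so $\partial W_r$ is a rational homology sphere. Therefore the intersection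 form of $W_r$ is nondegenerate, and so is its restriction to each eigenspace.

\emph{Dimension.} Triangulate $\mathbb B^4$ with $F$ as a subcomplex and lift the triangulation. A cell off $F$ has a free orbit of lifts and contributes one dimension to the $\omega$-eigenspace of $C_*(W_r;\mathbb C)$. A cell in $F$ has one lift, which is fixed, and contributes nothing. So the $\omega$-eigenspace of homology has Euler characteristic $\chi(\mathbb B^4)-\chi(F)=1-(1-2h)=2h$. It vanishes in degrees other than $2$.

\emph{Signature.} We first show that the signature depends only on $J$. Let $F'$ be another such surface, with cover $W_r'$. Then $X=W_r\cup-W'_r$ is the cover of $S^4$ branched along the closed surface $S=F\cup-F'$. Let $\zeta=e^{2\pi i/r}$ and let $s_j$ be the signature on the $\zeta^j$-eigenspace of $H_2(X;\mathbb C)$, so that the equivariant signature is $\operatorname{sign}(\tau^k,X)=\sum_js_j\zeta^{jk}$. For $0<k<r$ the fixed set of $\tau^k$ is the lift $\widetilde S$ of $S$, and the $G$-signature theorem expresses $\operatorname{sign}(\tau^k,X)$ as a multiple of $[\widetilde S]^2$. The normal bundle of $S$ is the $r$-th tensor power of that of $\widetilde S$,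 so $[\widetilde S]^2=[S]^2/r=0$. Fourier inversion gives $s_j=\operatorname{sign}(X)/r$ for all $j$. The $1$-eigenspace is $H_2(S^4;\mathbb C)=0$, so $s_0=0$ and all $s_j$ vanish. Since $\partial W_r$ is a rational homology sphere, $H_2(X;\mathbb C)$ is the orthogonal and equivariant sum of $H_2(W_r;\mathbb C)$ and $H_2(-W_r';\mathbb C)$. Hence $W_r$ and $W_r'$ have the same eigenspace signatures.

For a Seifert surface pushed into $\mathbb B^4$, the form on the eigenspace is equivalent to $(1-\omega)V+(1-\bar\omega)V^T$ (Viro; Casson and Gordon \cite{CG}; Kauffman; for $r=2$, Gordon and Litherland). Replacing $\omega$ by $\bar\omega$ conjugates this matrix, so the choice between $\tau$ and $\tau^{-1}$ does not affect the signature.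
\end{proof}

To use the lemma for an immersed disc $\Delta$, we smooth its double points. In a small ball around a positive double point, $\Delta$ is $\{z_1z_2=0\}\subset\mathbb C^2$ with the complex orientations; around a negative one it is the mirror image of this model. Replace the two discs by the annulus $\{z_1z_2=\varepsilon\}$, or by its mirror image. Each replacement lowers the Euler characteristic by $2$, so we obtain a connected, oriented, embedded surface $F$ with $\chi(F)=1-2c$, that is, of genus $c$. This surface is far from minimal in general, but it remembers the signs: the part of $W_r$ over each small ball is definite.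

\begin{proof}[Proof of Proposition~\ref{prop:sig}]
Let $r$ be the order of $\omega$. Lemma~\ref{lem:cover} for a surface of genus $g_4(J)$ gives $|\sigma_\omega(J)|\le2g_4(J)$.

Now let $F$ be the smoothing of $\Delta$. Over the ball at a positive double point, $W_r$ is $\{z_3^r=z_1z_2-\varepsilon\}$, the Milnor fiber of the $A_{r-1}$ singularity, which is the negative definite plumbing $P(2^{[r-1]})$. Its reduced homology lies in degree $2$, and the cell count above gives the $\omega$-eigenspace the dimension $\chi(\mathbb B^4)-\chi(\text{annulus})=1$. Over a negative double point we have the same manifold with the opposite orientation. These pieces are disjoint, so the $\omega$-eigenspace of $H_2(W_r;\mathbb C)$ contains a negative definite subspace of dimension $p$ and a positive definite subspace of dimension $n$. The eigenspace is nondegenerate of dimension $2c$. If $b^\pm$ are its numbers of positive and negative squares, then $\sigma_\omega(J)=2c-2b^-\le2c-2p=2n$ and $\sigma_\omega(J)=2b^+-2c\ge2n-2c=-2p$.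
\end{proof}

\section{The negative definite case}\label{sec:definite}

We prove Proposition~\ref{prop:lattice}. Let $\Delta$ be the disc, $F$ its smoothing, and $W=W_2$. The $1$-eigenspace of $H_2(W;\mathbb C)$ is $H_2(\mathbb B^4;\mathbb C)=0$, so Lemma~\ref{lem:cover} gives $b_2(W)=2c$ and $\operatorname{sign}W=\sigma(J)$, with nondegenerate form. Hence $b^+(W)=c+\sigma(J)/2$.

\subsection*{Removing the positive part}
If $n>0$, then $W$ is not negative definite, but we know where some of its positive part lies. The pieces of $W$ over the small balls are disc bundles $E_1,\dots,E_c$ over $S^2$, with Euler number $-2$ at the $p$ positive double points and $+2$ at the $n$ negative ones, and $\partial E_i\cong\mathbb{RP}^3$. Put $Z=W\setminus\bigcup\operatorname{int}E_i$. Since $\mathbb{RP}^3$ is a rational homology sphere, $H_2(W;\mathbb Q)$ is the orthogonal sum of $H_2(Z;\mathbb Q)$ and the $H_2(E_i;\mathbb Q)$. So $b_2(Z)=c$, the form on $Z$ is nondegenerate, and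
\[
b^+(Z)=c+\tfrac12\sigma(J)-n=p+\tfrac12\sigma(J).
\]
The hypothesis $p=-\sigma(J)/2$ says exactly that $Z$ is negative definite.

The manifold $\mathbb{RP}^3$ has an orientation-reversing diffeomorphism, induced by a reflection of $S^3$. So we can glue to $Z$, in place of each $E_i$ of Euler number $+2$, a disc bundle of Euler number $-2$. Write $E_1',\dots,E_c'$ for the resulting bundles, all of Euler number $-2$, with zero sections $S_1,\dots,S_c$, and let $W'=Z\cup\bigcup E'_i$. Then $W'$ is negative definite, $b_2(W')=2c$, and $\partial W'=\Sigma(J)$.

\subsection*{The closed manifold}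
Let $X=W'\cup U$. Since $\Sigma(J)$ is a rational homology sphere, $H_2(X;\mathbb Q)$ is the orthogonal sum of $H_2(W';\mathbb Q)$ and $H_2(U;\mathbb Q)$. So $X$ is a closed, negative definite $4$-manifold with $b_2(X)=N$. Donaldson's theorem, in the form of 1987 that has no hypothesis on $\pi_1$, states that the intersection form of such a manifold is diagonalizable over $\mathbb Z$: the negative of the form on $H_2(X;\mathbb Z)/\mathrm{torsion}$ is isometric to $\mathbb Z^N$. The inclusion of $U$ induces a map $\Lambda\to\mathbb Z^N$ that preserves the form, and it is injective because $\Lambda$ is definite. The classes $v_i=[S_i]$ have norm $2$. They are pairwise orthogonal and orthogonal to $\Lambda$, because the spheres are disjoint from each other and from $U$.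

\subsection*{Independence modulo 2}
So far nothing prevents $v_1=e_1+e_2$ and $v_2=e_1-e_2$. With such pairs the $v_i$ would need only about $c$ coordinates instead of $2c$, and the count of Example~\ref{ex:model} would collapse. To exclude them we find classes dual to the $S_i$ modulo $2$, and for this we need the following lemma. It uses that the immersed surface is connected.

\begin{lemma}\label{lem:H1}
$H_1(Z;\mathbb F_2)=0$.
\end{lemma}

\begin{proof}
Let $Y$ be $\mathbb B^4$ with the small open balls removed. Then $Z$ is the double cover of $Y$ branched along $\Delta_0=\Delta\cap Y$, a disc with $2c$ holes. Take a triangulation of $(Y,\Delta_0)$ and lift it. The projection $C_*(Z;\mathbb F_2)\to C_*(Y;\mathbb F_2)$ is onto, and its kernel has as a basis the sums of the two lifts of the cells not in $\Delta_0$. The transfer, which sends a cell to the sum of its lifts and kills the cells of $\Delta_0$, therefore gives a short exact sequence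
\[
0\to C_*(Y,\Delta_0;\mathbb F_2)\to C_*(Z;\mathbb F_2)\to C_*(Y;\mathbb F_2)\to0 .
\]
So $H_1(Y,\Delta_0;\mathbb F_2)\to H_1(Z;\mathbb F_2)\to H_1(Y;\mathbb F_2)$ is exact. The right term vanishes since $Y$ is simply connected. The left term lies between $H_1(Y;\mathbb F_2)=0$ and $\widetilde H_0(\Delta_0;\mathbb F_2)=0$, so it vanishes too.
\end{proof}

By excision and duality, $H_j(W',Z;\mathbb F_2)\cong\bigoplus_iH_j(E'_i,\partial E'_i;\mathbb F_2)\cong\bigoplus_iH^{4-j}(S_i;\mathbb F_2)$. This is $0$ for $j=1$ and $\mathbb F_2^{\,c}$ for $j=2$, generated by the fiber discs. The components of the map $H_2(W';\mathbb F_2)\to H_2(W',Z;\mathbb F_2)=\mathbb F_2^{\,c}$ are the intersection numbers modulo $2$ with the $S_i$, and the map is onto by Lemma~\ref{lem:H1}. The sequence of the pair also gives $H_1(W';\mathbb F_2)=0$. So $H_1(W';\mathbb Z)$ has no $2$-torsion, and by the universal coefficient theorem $H_2(W';\mathbb Z)\to H_2(W';\mathbb F_2)$ is onto. Hence there are classes $y_i\in H_2(W';\mathbb Z)$ with $y_i\cdot S_j\equiv\delta_{ij}\pmod2$. If $\sum_{j\in I}v_j\in2\mathbb Z^N$ for a nonempty set $I$, then for $i\in I$ the product of this sum with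 the image of $y_i$ in $\mathbb Z^N$ is both even and odd. So the $v_i$ are linearly independent modulo $2$, and Proposition~\ref{prop:lattice} is proved. \qed

\section{Slice genus and signatures of $K$}\label{sec:genus}

\begin{proposition}\label{prop:genus}
We have $\sigma(K)=-2$, and $\sigma_\omega(K)=+2$ for some root of unity $\omega$ whose order is a power of $2$. Moreover $g_4(\#^gK)=g$, and every normally immersed disc with boundary $\#^gK$ has $p\ge g$ and $n\ge g$.
\end{proposition}

\begin{proof}
\emph{A genus one surface.} Inside $F(2,m,\ell,m-1)$, a neighborhood of the two middle cores is a copy of $F(m,\ell)$ in the interior; in Figure~\ref{fig:surface}, discard the first and last bands and shrink. Let $G$ be the closure of its complement. Every component of $G$ meets the circle $\partial F(m,\ell)$, so $G$ is connected. It has two boundary components, $A$ and a copy of $B$, and $\chi(G)=-3-(-1)=-2$, so it has genus one. Lifting $G$ to $S^3\times[0,1]$ as the graph of a function that is $0$ on $B$ and $1$ on $A$ gives a genus one cobordism from $B$ to $A$. Remove from $S^3\times[0,1]$ a neighborhood of an arc on this cobordism that joins the two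 ends. What remains is a $4$-ball containing a surface with Euler characteristic $-1$ and boundary $A\#-B$. So $g_4(K)\le1$, and boundary connected sums give $g_4(\#^gK)\le g$.

\emph{The signature function.} Put $\rho=|1-\omega|>0$ and $y=\rho^2$. For $C(a_1,\dots,a_k)$ the matrix $(1-\omega)V+(1-\bar\omega)V^T$ is tridiagonal, with diagonal entries $-a_i(2-\omega-\bar\omega)=-a_i\rho^2$ and entries $1-\omega$ above the diagonal. Conjugation by a diagonal unitary matrix turns the off-diagonal entries into $-\rho$. The result is $-\rho T$, where $T$ is the real tridiagonal matrix with diagonal entries $a_i\rho$ and off-diagonal entries $1$. Thus $\sigma_\omega=-\operatorname{sign}T$.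

At $\omega=-1$ we have $\rho=2$. All $a_i$ are at least $2$, so the diagonal entries are at least $4$ and $T$ is positive definite by diagonal dominance. Hence $\sigma(A)=-4$, $\sigma(B)=-2$ and $\sigma(K)=-2$.

A positive value of $\sigma_\omega(K)=\sigma_\omega(A)-\sigma_\omega(B)$ needs an $\omega$ at which $B$ has already reached signature $-2$ while $A$ has signature $0$. So we look just past the jump of $B$. For $B$, $\det T=m\ell y-1$, so $T$ is positive definite and $\sigma_\omega(B)=-2$ when $y>y_0=1/(m\ell)$. For $A$, with $(a_1,a_2,a_3,a_4)=(2,m,\ell,m-1)$, expanding along the last row repeatedly gives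
\begin{equation}\label{eq:det}
\det T=a_1a_2a_3a_4\,y^2-(a_3a_4+a_1a_4+a_1a_2)\,y+1 .
\end{equation}
At $y_0=1/(a_2a_3)$ the terms $a_1a_2a_3a_4y_0^2$ and $a_1a_4y_0$ cancel, and
\begin{equation}\label{eq:dety0}
\det T\big|_{y_0}=1-\frac{a_4}{a_2}-\frac{a_1}{a_3}=\frac1m-\frac2\ell>0,
\end{equation}
because $\ell\ge2m+1$. This is the only place where we need $\ell>2m$. The leading $2\times2$ minor at $y_0$ is $a_1a_2y_0-1=2/\ell-1<0$, so $T$ has eigenvalues of both signs. As $\det T>0$, the number of negative eigenvalues is even, hence equal to $2$. So $\operatorname{sign}T=0$ at $y_0$, and by nondegeneracy also for $y$ near $y_0$. For $y$ slightly larger than $y_0$ we get $\sigma_\omega(K)=0-(-2)=2$. The function $y=|1-\omega|^2$ is continuous with range $(0,4]$ and $y_0<4$, so this holds on an open arc of $\omega$. Such an arc contains a root of unity of order a power of $2$, since these are dense.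

By additivity, $\sigma(\#^gK)=-2g$ and $\sigma_\omega(\#^gK)=2g$. Proposition~\ref{prop:sig} gives $g_4(\#^gK)\ge g$, $p\ge g$ and $n\ge g$.
\end{proof}

\section{Excluding $p=g$}\label{sec:count}

Applying Lemma~\ref{lem:dual} from the right,
\begin{align*}
[2m-2]^*&=[2^{[2m-3]}],\\
[2\ell,2m-2]^*&=[2^{[2\ell-2]},3,2^{[2m-4]}],\\
[2m,2\ell,2m-2]^*&=[2^{[2m-2]},3,2^{[2\ell-3]},3,2^{[2m-4]}],\\
[4,2m,2\ell,2m-2]^*&=[2,2,\;3,\;2^{[2m-3]},\;3,\;2^{[2\ell-3]},\;3,\;2^{[2m-4]}].
\end{align*}
Let $P_D$ be the linear plumbing with the weights on the right of the last line, and let $D$ be its lattice. By \eqref{eq:dualbdry} and \eqref{eq:sigma}, $\partial P_D=-\Sigma(A)$. The basis of $D$ consists of four \emph{strings} of norm $2$ vectors, separated by three vectors of norm $3$: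
\[
\alpha,\ w_0,\ \beta,\ w_1,\ \gamma,\ w_2,\ \delta .
\]
The strings $\alpha,\beta,\gamma,\delta$ have lengths $2$, $2m-3\ge5$, $2\ell-3\ge15$ and $2m-4\ge4$, and $\operatorname{rk}D=4m+2\ell-5$. We first extend Lemma~\ref{lem:norm2}(b) to long strings.

\begin{lemma}\label{lem:string}
Let $k=2$ or $k\ge4$. Let $x_1,\dots,x_k\in\mathbb Z^N$ have norm $2$, with $x_i\cdot x_{i+1}=-1$ and all other products $0$. Then $x_i=\epsilon_i-\epsilon_{i+1}$ for pairwise orthogonal signed basis vectors $\epsilon_1,\dots,\epsilon_{k+1}$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:norm2}(b) puts $x_1,x_2$ in this form. Let $k\ge4$. Since $x_3\cdot x_2=-1$, the coefficients of $x_3$ on $(\epsilon_2,\epsilon_3)$ are $(0,1)$ or $(-1,0)$, and since $x_3\cdot x_1=0$, its coefficients on $\epsilon_1$ and $\epsilon_2$ agree. In the second case $x_3=-\epsilon_1-\epsilon_2$. Then $x_4$, being orthogonal to $x_1$ and $x_2$, vanishes on $\epsilon_1,\epsilon_2,\epsilon_3$ by Lemma~\ref{lem:norm2}(c), so $x_4\cdot x_3=0$, a contradiction. In the first case $x_3=\epsilon_3-\epsilon_4$ with $\epsilon_4$ in a new coordinate. For $i\ge4$, the vector $x_i$ is orthogonal to $x_1,\dots,x_{i-2}$,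 so it vanishes on $\epsilon_1,\dots,\epsilon_{i-1}$ by Lemma~\ref{lem:norm2}(c), as $i-2\ge2$. Then $x_i\cdot x_{i-1}=-1$ forces the coefficient $1$ on $\epsilon_i$, and $x_i=\epsilon_i-\epsilon_{i+1}$ with $\epsilon_{i+1}$ in a new coordinate.
\end{proof}

For $k=3$ the conclusion fails, as the triple $\epsilon_1-\epsilon_2$, $\epsilon_2-\epsilon_3$, $-\epsilon_1-\epsilon_2$ shows.

\begin{proposition}\label{prop:count}
Let $D^{\oplus g}$ be isometrically embedded in $\mathbb Z^N$, and let $v_1,\dots,v_c\in\mathbb Z^N$ be vectors of norm $2$ that are pairwise orthogonal, orthogonal to $D^{\oplus g}$, and pairwise not congruent modulo $2$. Then $N\ge g(\operatorname{rk}D+3)+2c$.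
\end{proposition}

\begin{proof}
There are $4g$ strings and $3g$ vectors of norm $3$; by ``a vector $w$'' we mean one of the latter. By Lemma~\ref{lem:string}, a string of length $k$ is supported on $k+1$ coordinates $\epsilon_1,\dots,\epsilon_{k+1}$.

\emph{Step 1: different strings have disjoint supports.} Different strings are orthogonal to each other, and all have length at least $2$. By Lemma~\ref{lem:norm2}(c), each vector of one string vanishes on the support of the other. The four strings of one copy of $D$ contain $\operatorname{rk}D-3$ vectors and so use $\operatorname{rk}D+1$ coordinates.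

\emph{Step 2: the vectors $w$ on the string supports.} Let $w$ be adjacent to a string $x_1,\dots,x_k$. If $w\cdot x_k=-1$ and $w$ is orthogonal to the other $x_i$, its coefficients on $\epsilon_1,\dots,\epsilon_{k+1}$ are $(t,\dots,t,t+1)$. If instead $w\cdot x_1=-1$, they are $(t-1,t,\dots,t)$. The string contributes $kt^2+(t\pm1)^2$ to the norm of $w$, which is $3$. If $k\ge4$, then $t=0$; the contribution is $1$, and $w$ meets the support of the string only in the end coordinate $\epsilon_{k+1}$ or $\epsilon_1$. If the string is a copy of $\alpha$, then $k=2$ and the coefficients are $(t,t,t+1)$. The bound $2t^2+(t+1)^2\le3$ leaves $t=0$, with contribution $1$, and $t=-1$, with contribution $2$. We call the copy of $D$ \emph{exceptional} if $t=-1$.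

Each $w$ is adjacent to two strings, which together contribute at least $2$. On any other string, $w$ has a constant coefficient on at least three coordinates, and it must be $0$, since only norm at most $1$ is left. Hence every $w_1$ and every $w_2$ has exactly one \emph{further coordinate}, outside all string supports, with coefficient $\pm1$. The same holds for $w_0$, except in an exceptional copy, where $w_0$ has none. So at least $2g$ of the vectors $w$ have a further coordinate.

\emph{Step 3: the further coordinates are distinct.} On the string supports, distinct vectors $w,w'$ have disjoint supports. Indeed, they are adjacent to a common string only if it is a copy of $\beta$ or $\gamma$, and then they use its two opposite end coordinates. Also $w\cdot w'=0$, since no two of these vectors are adjacent in the chain. If $w$ and $w'$ had the same further coordinate, we would get $w\cdot w'=\pm1$. So $D^{\oplus g}$ uses at least $g(\operatorname{rk}D+1)+2g$ coordinates.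

\emph{Step 4: the $v_i$ avoid these coordinates.} By Lemma~\ref{lem:norm2}(c), each $v_i$ vanishes on all string supports. Then $0=v_i\cdot w$ is, up to sign, the entry of $v_i$ in the further coordinate of $w$. So the $v_i$ are supported on coordinates not used by $D^{\oplus g}$, and by Lemma~\ref{lem:norm2}(a) they use $2c$ of them. Adding up gives the bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By Proposition~\ref{prop:genus} it remains to exclude $p=g=-\sigma(\#^gK)/2$. We have $-\Sigma(\#^gK)=\#^g\bigl(-\Sigma(A)\#\Sigma(B)\bigr)$, and $\Sigma(B)=\partial P(2m,2\ell)$ by \eqref{eq:sigma}. So the boundary connected sum $U=\natural^g\bigl(P_D\,\natural\,P(2m,2\ell)\bigr)$ is negative definite with $\partial U=-\Sigma(\#^gK)$ and $b_2(U)=g(\operatorname{rk}D+2)$. Its lattice contains $D^{\oplus g}$. If $p=g$, Propositions~\ref{prop:lattice} and~\ref{prop:count} give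
\[
g(\operatorname{rk}D+3)+2c\le N=g(\operatorname{rk}D+2)+2c ,
\]
which contradicts $g\ge1$. Hence $p\ge g+1$ and $n\ge g$, so $c\ge2g+1$.
\end{proof}

\begin{remark}\label{rem:m}
The hypothesis $m\ge4$ makes $\beta$ and $\delta$ long, and the count has no room for a second short string. For $m=3$ the string $\delta$ has length $2$, and $w_2$ can have coefficients $(0,1,1)$ on its support. Take the four strings in standard form on disjoint coordinates, let $w_0$ have coefficients $(-1,-1,0)$ on the support of $\alpha$, and let $t=0$ in all other cases of Step 2. Then only $w_1$ needs a further coordinate, and $D$ embeds in $\mathbb Z^{\operatorname{rk}D+2}$. So the inequality of Proposition~\ref{prop:count} fails for $m=3$.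
\end{remark}

\section{A disc with three double points}\label{sec:upper}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Part (1) with $g=1$ gives $g_4(K)=1$, and $p\ge2$, $n\ge1$ for every disc. We construct a disc with three double points by changing $A$ into $B$.

Two crossing changes in the first band turn $A=C(2,m,\ell,m-1)$ into $C(0,m,\ell,m-1)$. Let $d/d'=[2\ell,2m-2]$ be the fraction of $C(\ell,m-1)$. The fraction of $C(0,m,\ell,m-1)$ is
\[
0-\frac1{2m-d'/d}=\frac{d}{d'-2md},
\]
and $d'-2md\equiv d'\pmod d$. By Schubert's classification, $C(0,m,\ell,m-1)=C(\ell,m-1)$. One more crossing change gives $C(\ell,m)$. This knot equals $B=C(m,\ell)$, because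
\[
[2m,2\ell]=\frac{4m\ell-1}{2\ell},\qquad[2\ell,2m]=\frac{4m\ell-1}{2m},\qquad 2m\cdot2\ell\equiv1\pmod{4m\ell-1}.
\]
So three crossing changes turn $K=A\#-B$ into $B\#-B$. This knot is slice: remove from $S^3\times[0,1]$ the product of $[0,1]$ with a small ball around a point of $B$, and take what remains of $B\times[0,1]$. Hence $K$ bounds a normally immersed disc with three double points, $c_4(K)=3$, and the bounds $p\ge2$, $n\ge1$ force $(p,n)=(2,1)$ for this disc.

Finally, a double point of either sign can be added to any disc. In a collar of $S^3$, create a kink by a Reidemeister~I move, change its crossing, and remove the new kink. The two choices of kink are local mirror images and give double points of opposite signs. So all pairs $(p,n)$ with $p\ge2$ and $n\ge1$ occur.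
\end{proof}

The proof explains the outer parameters of $A$. The first entry $2$ costs two crossing changes and produces the string $\alpha$ of length $2$, the shortest length for which Lemma~\ref{lem:norm2}(c) keeps the $v_i$ away. The last entry $m-1$ costs one crossing change. With last entry $m$, two crossing changes would already lead to $B\#-B$, so that $c_4\le2$; accordingly the expression $1-a_4/a_2-a_1/a_3$ in \eqref{eq:dety0} is then negative.

It remains to see that the examples are infinitely many. The determinant $|\det(V+V^T)|$ is $|\det T|$ at $y=4$, and it is multiplicative under connected sum. For $B$ it is $4m\ell-1$. For $A$, formula \eqref{eq:det} gives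
\[
32m(m-1)\ell-4\bigl((m-1)\ell+2(m-1)+2m\bigr)+1,
\]
which is positive because $T$ is positive definite at $y=4$, and in which $\ell$ has the positive coefficient $4(m-1)(8m-1)$. For fixed $m$ and $g$ the determinant of $\#^gK_{m,\ell}$ is therefore strictly increasing in $\ell$, and these knots are pairwise distinct.

\begin{thebibliography}{9}

\bibitem{CG} Casson and Gordon, \emph{On slice knots in dimension three}.

\bibitem{MM} Marco Marengon and Stefan Mihajlovi\'c, \emph{Unknotting number 21 knots are slice in K3}, arXiv:2210.10089 (2022).

\end{thebibliography}
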